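\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{The minimal multigraded regularity of the complete flag variety}


\begin{abstract}
Let $m(n)$ be the smallest coordinate sum of a vector in the multigraded
(Maclagan--Smith) regularity region of the complete flag variety of
$\mathbb C^n$. We prove that $m(n)=\binom{n-2}{2}$ for every $n\ge 2$. In
particular $m(n)$ grows quadratically, which confirms a conjecture posed by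
Davis. The Borel--Weil--Bott theorem turns regularity into a statement about the
number of negative interval sums of an integer vector; the lower bound comes from
top cohomology, and the upper bound from an explicit, evenly spread vector. We
also determine which diagonal vectors $(c,\dots,c)$ are regular.
\end{abstract}

\section{The problem and the result}

Let $\mathcal Fl(\mathbb C^n)$ be the variety of complete flags
$V_1\subset V_2\subset\cdots\subset V_n=\mathbb C^n$ with $\dim V_i=i$, embedded
by the Pl\"ucker embedding in
$\prod_{k=1}^{n-1}\mathbb P(\bigwedge^k\mathbb C^n)$. Its Picard group is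
isomorphic to $\mathbb Z^{n-1}$. For $\mathbf a\in\mathbb Z^{n-1}$ we write
$\mathcal O(\mathbf a)$ for the restriction to $\mathcal Fl(\mathbb C^n)$ of
$\mathcal O(a_1,\dots,a_{n-1})$. We write $\mathbb N=\{0,1,2,\dots\}$ and
$|\mathbf a|=a_1+\cdots+a_{n-1}$.

The \emph{multigraded regularity region}
$\operatorname{reg}(\mathcal Fl(\mathbb C^n))\subseteq\mathbb Z^{n-1}$, in the
sense of Maclagan and Smith, is the set of all $\mathbf d\in\mathbb Z^{n-1}$ with
\[
H^i\bigl(\mathcal Fl(\mathbb C^n),\mathcal O(\mathbf d-\mathbf u)\bigr)=0
\quad\text{for all } i>0\text{ and all }\mathbf u\in\mathbb N^{n-1}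
\text{ with }|\mathbf u|=i .
\]
We call such $\mathbf d$ \emph{regular}. For $n=2$ the variety is $\mathbb P^1$,
and this is the familiar Castelnuovo--Mumford condition
$H^1(\mathbb P^1,\mathcal O(d-1))=0$, that is, $d\ge0$. For larger $n$ one may
step back from $\mathbf d$ in $n-1$ independent directions, and $i$ steps in any
combination of directions must not reach a bundle with nonzero $H^i$. The quantity
\[
m(n)=\min\{|\mathbf d| : \mathbf d\in\operatorname{reg}(\mathcal Fl(\mathbb C^n))\}
\]
is the least coordinate sum of a regular vector. It is known that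
$\frac65 n-6\le m(n)\le\frac{n^3-n-24}{6}$ for $n\gg0$, so the growth of $m(n)$ is
at least linear and at most cubic. The conjecture posed in \cite{Davis} is that
it is quadratic: there are constants $c_1,c_2>0$ with
$c_1n^2\le m(n)\le c_2n^2$ for all sufficiently large $n$. We prove this by
computing $m(n)$.

\begin{theorem}\label{thm:main}
For every $n\ge2$,
\[
m(n)=\binom{n-2}{2}=\frac{(n-2)(n-3)}{2}.
\]
Hence $\frac14n^2\le m(n)\le\frac12n^2$ for all $n\ge9$, and
$\lim_{n\to\infty} m(n)/n^2=\frac12$. In particular the conjecture is true.
\end{theorem}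

The second sentence follows from the first: $\frac{(n-2)(n-3)}2\ge\frac{n^2}4$
is equivalent to $n^2-10n+12\ge0$, which holds for $n\ge9$, and
$(n-2)(n-3)\le n^2$ holds for $n\ge2$.

\medskip
\noindent\textbf{Why this is the value to expect.} Put $N=\binom n2=\dim
\mathcal Fl(\mathbb C^n)$. The canonical bundle is $\mathcal O(-2,\dots,-2)$, so by
Serre duality $H^N(\mathcal O(\mathbf a))\ne0$ exactly when $a_k\le-2$ for all
$k$. If $\mathbf d\ge0$ and $|\mathbf d|+2(n-1)\le N$, then $N$ steps are enough
to go from $\mathbf d$ to such a bundle, and $\mathbf d$ is not regular. So a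
regular $\mathbf d\ge0$ has $|\mathbf d|\ge N-2(n-1)+1=\binom{n-2}2$. (Regular
vectors always satisfy $\mathbf d\ge0$; see Proposition~\ref{prop:lower}.) The
natural guess is that, if the entries of $\mathbf d$ are spread suitably, this
obstruction from top cohomology is the only one. That is what we prove; the work
lies in controlling all the intermediate cohomology groups at once.

\medskip
\noindent\textbf{Plan.} Section~\ref{sec:bwb} rewrites regularity as an
inequality about counting negative interval sums. Section~\ref{sec:lower} gives
the lower bound and shows that $|\mathbf d|$ alone does not decide regularity.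
Section~\ref{sec:walk} introduces the extremal vector, turns the inequality into
a count of pairs along a walk, and carries out $n=4$ by hand.
Section~\ref{sec:upper} gives the general proof. Section~\ref{sec:diag} treats
diagonal vectors.

\section{Regularity as a count of negative interval sums}\label{sec:bwb}

Throughout, $n\ge2$, $M=n-1$ and $N=\binom n2$. An \emph{interval} is a set
$I=\{i,i+1,\dots,j\}$ with $1\le i\le j\le M$; there are $N$ of them. For
$\mathbf x\in\mathbb Z^M$ put
\[
x(I)=\sum_{k\in I}x_k,\qquad
\operatorname{neg}(\mathbf x)=\#\{I : x(I)<0\}.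
\]
Let $\mathbf 1=(1,\dots,1)$, let $\delta_k$ be the $k$-th unit vector, and let
inequalities between vectors be coordinatewise. Lowering coordinates of
$\mathbf x$ cannot raise an interval sum, so
\begin{equation}\label{eq:mono}
\mathbf y\le\mathbf x\ \Longrightarrow\
\operatorname{neg}(\mathbf y)\ge\operatorname{neg}(\mathbf x).
\end{equation}

We recall the Borel--Weil--Bott theorem \cite{Bott} for $SL_n$. Let
$\omega_1,\dots,\omega_M$ be the fundamental weights. The bundle
$\mathcal O(\delta_k)$ is globally generated. It has degree $1$ on the fibers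
$\cong\mathbb P^1$ of the map forgetting $V_k$, since there $V_k$ runs through
the pencil $V_{k-1}\subset V_k\subset V_{k+1}$, a line in the Pl\"ucker
embedding; it has degree $0$ on the fibers of the map forgetting $V_j$ for
$j\ne k$. So, in the convention in which dominant weights give globally generated
bundles, $\mathcal O(\mathbf a)$ belongs to $\lambda=\sum_k a_k\omega_k$. Let
$\rho=\sum_k\omega_k$. The theorem says that if $\lambda+\rho$ pairs to zero with
some coroot, then all cohomology of the bundle vanishes; otherwise the cohomology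
is nonzero in exactly one degree, the number of positive coroots on which
$\lambda+\rho$ is negative. The positive coroots are the sums
$\alpha_i^\vee+\cdots+\alpha_j^\vee$ of consecutive simple ones, so they
correspond to intervals, and $\sum_k x_k\omega_k$ pairs with the coroot of $I$ to
$x(I)$. Thus, with $\mathbf x=\mathbf a+\mathbf 1$:
\begin{equation}\label{eq:bwb}
H^i(\mathcal O(\mathbf a))\neq0
\iff
\text{no interval has } x(I)=0,\ \text{and } \operatorname{neg}(\mathbf x)=i.
\end{equation}

Applied to the definition, \eqref{eq:bwb} says that $\mathbf d$ fails to be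
regular exactly when some $\mathbf u\in\mathbb N^M\setminus\{0\}$ satisfies
$\operatorname{neg}(\mathbf d+\mathbf 1-\mathbf u)=|\mathbf u|$ \emph{and} no
interval sum of $\mathbf d+\mathbf 1-\mathbf u$ vanishes. An exact equality with a
side condition is awkward to work with. The next proposition replaces it by an
inequality without side condition.

\begin{proposition}\label{prop:reg}
Let $\mathbf d\in\mathbb Z^M$ and $\mathbf e=\mathbf d+\mathbf 1$. Then
$\mathbf d\in\operatorname{reg}(\mathcal Fl(\mathbb C^n))$ if and only if
\begin{equation}\label{eq:crit}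
\operatorname{neg}(\mathbf e-\mathbf u)<|\mathbf u|
\quad\text{for all }\mathbf u\in\mathbb N^M\setminus\{0\}.
\end{equation}
In particular, $\operatorname{reg}(\mathcal Fl(\mathbb C^n))$ is closed under
adding elements of $\mathbb N^M$.
\end{proposition}

\begin{proof}
If $\mathbf d$ is not regular, some $\mathbf u\in\mathbb N^M$ with
$|\mathbf u|=i>0$ has $H^i(\mathcal O(\mathbf d-\mathbf u))\ne0$. By
\eqref{eq:bwb}, $\operatorname{neg}(\mathbf e-\mathbf u)=|\mathbf u|$, and
\eqref{eq:crit} fails.

Conversely, suppose \eqref{eq:crit} fails. The set of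
$\mathbf u\in\mathbb N^M\setminus\{0\}$ with
$\operatorname{neg}(\mathbf e-\mathbf u)\ge|\mathbf u|$ is nonempty, and
$|\mathbf u|\le N$ on it because $\operatorname{neg}\le N$. Choose $\mathbf u$ in
it with $|\mathbf u|$ maximal. For each $k$ the vector $\mathbf u+\delta_k$ is not
in the set, so $\operatorname{neg}(\mathbf e-\mathbf u-\delta_k)\le|\mathbf u|$.
With \eqref{eq:mono},
\[
|\mathbf u|\le\operatorname{neg}(\mathbf e-\mathbf u)
\le\operatorname{neg}(\mathbf e-\mathbf u-\delta_k)\le|\mathbf u| ,
\]
so equality holds throughout. If some interval had $(e-u)(I)=0$, choose $k\in I$.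
Every interval counted in $\operatorname{neg}(\mathbf e-\mathbf u)$ is counted in
$\operatorname{neg}(\mathbf e-\mathbf u-\delta_k)$, and $I$ is counted only in the
latter, a contradiction. So $\mathbf e-\mathbf u$ has no zero interval sum, and
$\operatorname{neg}(\mathbf e-\mathbf u)=|\mathbf u|>0$. By \eqref{eq:bwb},
$H^{|\mathbf u|}(\mathcal O(\mathbf d-\mathbf u))\ne0$, and $\mathbf d$ is not
regular.

The last statement follows from \eqref{eq:crit} and \eqref{eq:mono}: increasing
$\mathbf e$ cannot increase $\operatorname{neg}(\mathbf e-\mathbf u)$.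
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $\mathbf d\in\operatorname{reg}(\mathcal Fl(\mathbb C^n))$, then
$\mathbf d\ge0$, and $d(J)\ge\binom{\ell-1}{2}$ for every interval $J$ with
$\ell$ elements, where $\binom{\ell-1}2=\frac{(\ell-1)(\ell-2)}2$. In particular
(take $J=\{1,\dots,M\}$), $|\mathbf d|\ge\binom{n-2}{2}$.
\end{proposition}

\begin{proof}
Let $\mathbf e=\mathbf d+\mathbf 1$. If $e_k\le0$, then for $\mathbf u=\delta_k$
the interval $\{k\}$ has negative sum in $\mathbf e-\mathbf u$, so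
$\operatorname{neg}(\mathbf e-\mathbf u)\ge1=|\mathbf u|$, contrary to
\eqref{eq:crit}. So $\mathbf e\ge\mathbf 1$, that is, $\mathbf d\ge0$.

Let $u_k=e_k+1$ for $k\in J$ and $u_k=0$ otherwise. Then
$\mathbf u\in\mathbb N^M\setminus\{0\}$, and all entries of $\mathbf e-\mathbf u$
on $J$ equal $-1$. All $\binom{\ell+1}2$ intervals contained in $J$ have negative
sum, so \eqref{eq:crit} gives $\binom{\ell+1}2<|\mathbf u|=d(J)+2\ell$. Hence
$d(J)\ge\binom{\ell+1}2-2\ell+1=\binom{\ell-1}2$.
\end{proof}

The inequalities for shorter intervals are not needed for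
Theorem~\ref{thm:main}, but they show that the sum $|\mathbf d|$ alone does not
decide whether a vector $\mathbf d\ge0$ is regular. For $n=5$ the vector
$\mathbf d=(3,0,0,0)$ has $|\mathbf d|=3=\binom32$, but
$d(\{2,3,4\})=0<\binom22$. Indeed $\mathbf u=(0,2,2,2)$ gives
$\mathbf e-\mathbf u=(4,-1,-1,-1)$, with exactly six negative interval sums, no
zero sum, and $|\mathbf u|=6$, so $H^6(\mathcal O(3,-2,-2,-2))\neq0$. This suggests
trying a vector whose entries are spread as evenly as integrality allows.

\section{The extremal vector and its walk}\label{sec:walk}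

Put
\[
\beta=\frac{n-2}{2}+\frac1{n-1},\qquad
E_j=\lfloor\beta j\rfloor\ (0\le j\le M),\qquad
e_j=E_j-E_{j-1}\ (1\le j\le M),
\]
and $\mathbf d=\mathbf e-\mathbf 1$. For $n=2,3$ we have $\beta=1$ and
$\mathbf d=0$; for $n=4$, $\mathbf d=(0,0,1)$; for $n=5$, $\mathbf d=(0,1,1,1)$.
We shall use the following properties.

\begin{itemize}
\item[(P0)] Since $\beta(n-1)=\binom{n-1}2+1$ is an integer,
$|\mathbf e|=E_M=T:=\binom{n-1}2+1$ and
$|\mathbf d|=T-(n-1)=\binom{n-2}2$. Since $\beta\ge1$ and
$e_k\in\{\lfloor\beta\rfloor,\lfloor\beta\rfloor+1\}$, we have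
$\mathbf e\ge\mathbf 1$.
\item[(P1)] For $i<j$ we have $E_j-E_i+1>\beta(j-i)$, because
$\lfloor y\rfloor-\lfloor z\rfloor>y-1-z$ for real $y,z$.
\item[(P2)] Let $n\ge4$. Then $\frac1{n-1}<\frac12$, so
$\frac{n-2}2<\beta<\frac{n-1}2$. No integer lies strictly between
$\frac{n-2}2$ and $\frac{n-1}2$, so
$\lfloor\beta\rfloor=\lfloor\frac{n-2}2\rfloor$. As $e_1=\lfloor\beta\rfloor$ and
$e_M\le\lfloor\beta\rfloor+1$,
\[
e_1+e_M\le2\lfloor\beta\rfloor+1\le n-1,\qquad
e_1,e_M\le\tfrac n2\le n-2 .
\]
\end{itemize}

\begin{proposition}\label{prop:upper}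
For every $n\ge2$ the vector $\mathbf e$ satisfies \eqref{eq:crit}. Hence
$\mathbf d\in\operatorname{reg}(\mathcal Fl(\mathbb C^n))$.
\end{proposition}

With (P0) and Proposition~\ref{prop:lower} this proves
Theorem~\ref{thm:main}. The rest of this section prepares the proof.

\subsection{Inverted and non-inverted pairs}

Fix $\mathbf u\in\mathbb N^M\setminus\{0\}$ and put $p=|\mathbf u|$. Interval
sums are differences of partial sums, so we pass to the walk
\[
s_j=E_j-U_j,\qquad U_j=u_1+\cdots+u_j\qquad(0\le j\le M).
\]
It satisfies
\begin{equation}\label{eq:walk}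
s_0=0,\qquad s_M=t:=T-p,\qquad s_k-s_{k-1}=e_k-u_k\le e_k .
\end{equation}
Call a pair $0\le i<j\le M$ \emph{inverted} if $s_i>s_j$ and
\emph{non-inverted} if $s_i\le s_j$, and let $\mathrm{inv}$ and $\mathrm{non}$ be
the numbers of such pairs. The interval $\{i+1,\dots,j\}$ has sum $s_j-s_i$ in
$\mathbf e-\mathbf u$, so
$\operatorname{neg}(\mathbf e-\mathbf u)=\mathrm{inv}=N-\mathrm{non}$. Since
$N=\binom{n-1}2+M$ and $p=\binom{n-1}2+1-t$, we have $N-p+1=M+t$, and therefore
\begin{equation}\label{eq:goal}
\operatorname{neg}(\mathbf e-\mathbf u)<|\mathbf u|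
\iff \mathrm{inv}<p
\iff \mathrm{non}\ge M+t .
\end{equation}
So we need many non-inverted pairs, and for given $n$ the number required depends
only on the height $t$ at which the walk ends. Indices $1,\dots,M-1$ are called
\emph{interior}; there are $n-2$ of them. Two sources of non-inverted pairs will
suffice when $t\le0$ and remain useful for moderate $t>0$: pairs containing an
endpoint $0$ or $M$, and pairs of equal values. For the second we record the
pigeonhole principle:

\begin{itemize}
\item[(PH)] If $r$ indices have $s$-values in a set of $v$ elements, then at least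
$r-v$ pairs of them are non-inverted. Indeed, a class of $q\ge1$ indices with equal
value contains $q-1$ pairs of consecutive members, all non-inverted, and there are
at most $v$ nonempty classes.
\end{itemize}

\subsection{The case $n=4$ by hand}\label{sec:four}

Here $M=3$, $N=6$, $\beta=\frac43$, $(E_0,\dots,E_3)=(0,1,2,4)$,
$\mathbf e=(1,1,2)$, $T=4$, $t=4-p$; the interior indices are $1$ and $2$. We need
$\mathrm{non}\ge 7-p$.

\begin{itemize}
\item $p\ge7$: nothing to prove.
\item $p=6$, $s_3=-2$; one pair is needed. If an interior $i$ has $s_i\ge0$, then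
$(0,i)$ is non-inverted; if $s_i\le-2$, then $(i,3)$ is. Otherwise
$s_1=s_2=-1$ and $(1,2)$ is non-inverted.
\item $p=5$, $s_3=-1$; two pairs are needed. Each interior $i$ has $s_i\ge0$ or
$s_i\le-1$ and gives $(0,i)$ or $(i,3)$.
\item $p=4$, $s_3=0$; three pairs are needed. Besides $(0,3)$, each interior $i$
gives $(0,i)$ or $(i,3)$.
\item $p=3$, $s_3=1$; four pairs are needed. As before, $(0,3)$ and the two interior
indices give three, and an interior $i$ with $0\le s_i\le1$ gives both $(0,i)$
and $(i,3)$, which makes four. So suppose that each $s_i$ is $\ge2$ or $\le-1$. Since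
$s_1\le e_1=1$, we have $s_1\le-1$. If $s_2\ge2$, then $(1,2)$ is non-inverted.
If $s_2\le-1$, then $1=s_3\le s_2+e_3=s_2+2$ forces $s_2=-1\ge s_1$, and again
$(1,2)$ is non-inverted.
\item $p\le2$: now $\mathrm{non}\ge5$ or $6$ is needed, and it is easier to count
$\mathrm{inv}$. We have $\mathbf e-\mathbf u\ge0$, hence $\mathrm{inv}=0$, unless
$\mathbf u=2\delta_1$ or $2\delta_2$. In these two cases $\mathbf e-\mathbf u$ is
$(-1,1,2)$ or $(1,-1,2)$, and $\mathrm{inv}=1<2$.
\end{itemize}

So $(0,0,1)$ is regular and $m(4)=1$. The general proof has the same steps. For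
$t\le0$ the endpoints and (PH) suffice. For moderate $t>0$ the walk cannot rise far
in its first step or in its last step; this limits how far it can jump above the
band $[0,t]$ at the start, and from how far below the band it can return at the end.
For large $t$ we count inversions directly, using the even spread of $\mathbf e$.

\section{Proof of Proposition~\ref{prop:upper}}\label{sec:upper}

We show $\mathrm{non}\ge M+t$, or equivalently $\mathrm{inv}<p$, in four ranges of
$t$: $t\le-M$, $-M<t\le0$, $1\le t\le n-3$ and $t\ge\max(1,n-2)$. If $t\le-M$,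
there is nothing to prove.

\subsection{The range $-M<t\le0$}

This part uses only $|\mathbf e|=T$. The walk ends at or below its start, so an
interior index outside the open band between $s_M=t$ and $s_0=0$ pairs with an
endpoint: $(0,i)$ is non-inverted if $s_i\ge0$, and $(i,M)$ is if $s_i\le t$.

If $t=0$, there is nothing in the open band. The $M-1$ interior indices each give
a pair, and $(0,M)$ is non-inverted as well. So $\mathrm{non}\ge M=M+t$.

If $t\le-1$, let $r$ be the number of interior $i$ with $t<s_i<0$. Their values
lie in a set of $-t-1$ integers, so by (PH) at least $r-(-t-1)=r+t+1$ pairs among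
them are non-inverted. The other $M-1-r$ interior indices each give a
pair with an endpoint. All these pairs are distinct, so
$\mathrm{non}\ge(M-1-r)+(r+t+1)=M+t$.

\subsection{The range $1\le t\le n-3$}

This range is empty for $n\le3$, so $n\ge4$ and (P2) is available. Partition the
interior indices into those above, inside and below the closed band $[0,t]$:
\[
H=\{i: s_i>t\},\qquad K=\{i: 0\le s_i\le t\},\qquad L=\{i: s_i<0\}.
\]
The pair $(0,M)$, the pairs $(0,i)$ with $i\in H\cup K$, and the pairs $(i,M)$
with $i\in L\cup K$ are non-inverted. Their number is $1+(M-1)+|K|=M+|K|$. So it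
remains to find at least $t-|K|$ non-inverted pairs of two interior indices.

We look for them at the places where the walk enters $H$ for the first time and
leaves $L$ for the last time. If the walk enters $H$ from an interior index, that
index pairs with every element of $H$. If it jumps into $H$ in its very first step,
then $s_1\le e_1$ limits the height of the jump; every later element of $H$ is
either at least as high as $s_1$, and pairs with $1$, or has one of the few values
between $t$ and $s_1$, where (PH) applies. The set $L$ is treated in the same way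
after reversing the walk.

\begin{lemma}\label{lem:HL}
Let $1\le t\le n-3$.
\begin{itemize}
\item[(H1)] If $H\ne\emptyset$ and $1\notin H$, put $a=\min H-1$. Then $a$ is
interior, $a\notin H$, and the $|H|$ pairs $(a,i)$, $i\in H$, are non-inverted.
\item[(H2)] If $1\in H$, at least $|H|-e_1+t$ pairs of elements of $H$ are
non-inverted.
\item[(L1)] If $L\ne\emptyset$ and $M-1\notin L$, put $b=\max L+1$. Then $b$ is
interior, $b\notin L$, and the $|L|$ pairs $(i,b)$, $i\in L$, are non-inverted.
\item[(L2)] If $M-1\in L$, at least $|L|-e_M+t$ pairs of elements of $L$ are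
non-inverted.
\end{itemize}
\end{lemma}

\begin{proof}
(H1): $a\ge1$ is smaller than every element of $H$, and $a\notin H$, so
$s_a\le t<s_i$ for $i\in H$.

(H2): Let $g=s_1-t\ge1$. Each $j\in H\setminus\{1\}$ with $s_j\ge s_1$ gives the
non-inverted pair $(1,j)$. The remaining elements of $H\setminus\{1\}$, say $r$ of
them, have values in $\{t+1,\dots,t+g-1\}$, so (PH) gives at least $r-(g-1)$
non-inverted pairs among them. Together these are at least
$(|H|-1-r)+r-(g-1)=|H|-g$ distinct pairs. By \eqref{eq:walk}, $s_1\le e_1$, so
$g\le e_1-t$.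

(L1) and (L2): Reverse the walk, putting $s'_i=t-s_{M-i}$. Then $s'_0=0$,
$s'_M=t$, and the first step $s'_1=s_M-s_{M-1}$ is at most $e_M$. For $i<j$ the pair
$(i,j)$ is non-inverted for $s'$ if and only if $s_{M-j}\le s_{M-i}$, that is, if
and only if $(M-j,M-i)$ is non-inverted for $s$. An interior $i$ satisfies
$s'_i>t$ if and only if $s_{M-i}<0$, so the set $H$ of $s'$ is
$\{M-i: i\in L\}$. Apart from the definition of $H$, the proofs of (H1) and (H2)
used no property of the walk other than $s_1\le e_1$. Applied to $s'$, with $e_M$
in place of $e_1$, they give (L1) and (L2).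
\end{proof}

\noindent\emph{Overlaps.} Pairs from (H2) lie inside $H$; pairs from (H1) have first
entry outside $H$ and second entry in $H$; pairs from (L2) lie inside $L$; pairs
from (L1) have first entry in $L$ and second entry outside $L$. Since $H$ and $L$
are disjoint, a pair can arise both from $H$ and from $L$ only when (H1) and (L1)
occur together, and then only the pair $(a,b)$ can do so.

\smallskip
\noindent\emph{The count.} If $H$ or $L$ is empty, it contributes
$0=|H|$ or $0=|L|$ pairs. Using $|H|+|K|+|L|=n-2$, the sum of $|K|$ and the number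
of interior pairs found is at least
\begin{itemize}
\item $(n-2)-1=n-3\ge t$, if neither (H2) nor (L2) occurs;
\item $(n-2)-e_1+t\ge t$, if (H2) occurs but not (L2), since $e_1\le n-2$;
\item $(n-2)-e_M+t\ge t$, if (L2) occurs but not (H2), since $e_M\le n-2$;
\item $(n-2)-e_1-e_M+2t\ge2t-1\ge t$, if both occur, since $e_1+e_M\le n-1$ and
$t\ge1$.
\end{itemize}
In each case at least $t-|K|$ interior pairs have been found, so
$\mathrm{non}\ge M+t$. The first line shows why this argument stops at $t=n-3$.

\subsection{The range $t\ge\max(1,n-2)$}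

Here
\begin{equation}\label{eq:psmall}
1\le p\le T-(n-2)=\binom{n-2}2+1 .
\end{equation}
If $p=1$, then $\mathbf e-\mathbf u\ge0$ by (P0), so $\mathrm{inv}=0<p$. Let
$p\ge2$. Then \eqref{eq:psmall} forces $n\ge4$.

The walk now ends high, so most pairs must be non-inverted, and we bound the
inverted ones directly. By (P1), making $\ell$ consecutive steps of
$\mathbf e-\mathbf u$ sum to a negative number costs more than $\beta\ell$ units
of $\mathbf u$ on those steps. Measured in portions of size $\beta$, the whole of
$\mathbf u$ contains only $\lfloor p/\beta\rfloor$ portions. The question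
becomes: how many intervals can contain at least as many portions as elements?

\begin{lemma}\label{lem:tokens}
Let $c_1,\dots,c_M\in\mathbb N$ with $\sum_k c_k=R$. Then at most $\binom{R+1}2$
intervals $I$ satisfy $c(I)\ge|I|$, where $|I|$ is the number of elements of $I$.
\end{lemma}

\begin{proof}
Induction on $R$. If $R=0$, then $c(I)=0<|I|$ for all $I$. Let $R\ge1$, let $k$ be
the smallest index with $c_k>0$, and replace $c_k$ by $c_k-1$. By induction at most
$\binom R2$ intervals satisfy the inequality afterwards. The intervals that
cease to satisfy it are the $I=\{i,\dots,j\}\ni k$ with $c(I)=|I|$, where $c$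
denotes the original vector. For such $I$ we have $i\le k\le j$, and
$c(I)=c_1+\cdots+c_j$ because $c$ vanishes before $k$. So
$j-i+1=c_1+\cdots+c_j$, and $j$ determines $i$. Moreover
$c_1+\cdots+c_j\le R$ and $i\le k$ give $j\le k+R-1$, so
$k\le j\le k+R-1$. At most $R$ intervals are lost, and the count is at most
$\binom R2+R=\binom{R+1}2$.
\end{proof}

If $R\le M$ and $c$ consists of $R$ consecutive ones and zeros elsewhere, the
intervals with $c(I)\ge|I|$ are exactly the $\binom{R+1}2$ subintervals of the
block, so the bound is attained.

\smallskip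
To apply the lemma, put $V_i=\lfloor U_i/\beta\rfloor$ for $0\le i\le M$ and
$c_k=V_k-V_{k-1}\ge0$ for $1\le k\le M$. Then
$\sum_k c_k=V_M=\lfloor p/\beta\rfloor=:R$. If
$(i,j)$ is inverted, then $U_j-U_i>E_j-E_i$, and as these are integers,
(P1) gives
\[
U_j-U_i\ge E_j-E_i+1>\beta(j-i).
\]
Hence $V_j-V_i>\frac{U_j}\beta-1-\frac{U_i}\beta>(j-i)-1$, that is,
$V_j-V_i\ge j-i$. So the interval $I=\{i+1,\dots,j\}$ satisfies $c(I)\ge|I|$, and
Lemma~\ref{lem:tokens} gives $\mathrm{inv}\le\binom{R+1}2$.

It remains to compare this with $p$. By \eqref{eq:psmall} and $n\ge4$,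
\[
p\le\frac{(n-2)(n-3)}2+1\le\frac{(n-2)(n-3)}2+\frac{n-2}2
=\frac{(n-2)^2}2<(n-2)\beta ,
\]
so $R\le n-3$. If $R=0$, then $\mathrm{inv}=0<p$. If $R\ge1$, then
\[
\mathrm{inv}\le\frac{R(R+1)}2\le\frac{R(n-2)}2<R\beta\le p .
\]

So $\mathrm{inv}<p$ in all ranges, and by \eqref{eq:goal} the vector $\mathbf e$
satisfies \eqref{eq:crit}. By Proposition~\ref{prop:reg}, $\mathbf d$ is regular.
This proves Proposition~\ref{prop:upper}, and with it Theorem~\ref{thm:main}.
\qed

\begin{remark}
For $t\le0$ the proof uses only the total $|\mathbf e|=T$, and for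
$1\le t\le n-3$ it also uses the bounds on the two outer entries $e_1,e_M$. Only the
last range, $t\ge\max(1,n-2)$, uses that all partial sums of $\mathbf e$
stay close to a straight line.
\end{remark}

\section{Diagonal vectors}\label{sec:diag}

The entries of the extremal vector differ by at most $1$, which also settles the
question for diagonal vectors.

\begin{corollary}\label{cor:diag}
For $n\ge2$, $(c,\dots,c)\in\operatorname{reg}(\mathcal Fl(\mathbb C^n))$ if and
only if $c\ge\lfloor n/2\rfloor-1$.
\end{corollary}

\begin{proof}
If $(c,\dots,c)$ is regular, then $c(n-1)\ge\binom{n-2}2$ by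
Proposition~\ref{prop:lower}. As $(n-2)(n-3)=(n-1)(n-4)+2$, this says
$c\ge\frac{n-4}2+\frac1{n-1}$. So $c$ is an integer greater than $\frac n2-2$, and
$c\ge\lfloor\frac n2-2\rfloor+1=\lfloor n/2\rfloor-1$.

Conversely, every entry of the regular vector $\mathbf d$ of
Proposition~\ref{prop:upper} is at most $\lfloor n/2\rfloor-1$. For $n=2,3$ this
holds because $\mathbf d=0$; for $n\ge4$,
$d_k=e_k-1\le\lfloor\beta\rfloor=\lfloor n/2\rfloor-1$ by (P0) and (P2). Since
$\operatorname{reg}(\mathcal Fl(\mathbb C^n))$ is closed under adding elements of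
$\mathbb N^M$, every $(c,\dots,c)$ with $c\ge\lfloor n/2\rfloor-1$ is regular.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bott}
Bott, \emph{Homogeneous vector bundles}, Ann. of Math. (1957).

\bibitem{Davis}
Caitlin M. Davis, \emph{Multigraded Regularity of the Complete Flag Variety},
arXiv:2606.21058 (2026).
\end{thebibliography}

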